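\title{Iteratively reweighted least squares solves basis pursuit from almost every starting point}

\begin{abstract}
The iteratively reweighted least squares (IRLS) algorithm for $\min\{\|x\|_1: Ax=b\}$ can stop at a non-optimal point, because a coordinate that becomes zero stays zero. We prove the conjecture of Straszak and Vishnoi that the starting points from which IRLS does not converge to an optimal solution form a set of Lebesgue measure zero. The proof has two parts. First, every orbit converges $R$-linearly to an optimal solution of the problem restricted to the coordinates that never become exactly zero; this follows from a convergence theorem for a perturbed dual iteration, proved by induction on the number of coordinates. Second, for almost every start no coordinate in the support of a basic solution ever becomes zero; this follows from a degree argument. The exceptional set lies in a countable union of semialgebraic sets of dimension at most $n-1$, and this dimension is attained.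
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A\in\mathbb R^{m\times n}$ have rank $m$ and let $b\in\mathbb R^m$. The \emph{basis pursuit} problem is
\begin{equation}\label{eq:bp}
\min\{\|x\|_1 : x\in\mathbb R^n,\ Ax=b\}.
\end{equation}
Since $\|x\|_1=\sum_{x_i\neq0}x_i^2/|x_i|$, one can freeze the denominators at the current point and solve a least-squares problem. This is the \emph{iteratively reweighted least squares} (IRLS) algorithm: from a start $y^0\in\mathbb R^n$ it computes, for $k=0,1,2,\dots$,
\begin{equation}\label{eq:irls}
y^{k+1}=\operatorname{argmin}\Bigl\{\sum_{i\in\operatorname{supp}y^k}\frac{x_i^2}{|y^k_i|}\ :\ Ax=b,\ \operatorname{supp}x\subseteq\operatorname{supp}y^k\Bigr\},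
\end{equation}
where $\operatorname{supp}x=\{i:x_i\ne0\}$. A coordinate with $y_i^k=0$ thus receives the weight $+\infty$, which means the hard constraint $x_i=0$. The objective is a positive definite quadratic form in the free coordinates, so the minimizer exists and is unique as soon as the constraints are feasible. Call $y^0$ \emph{admissible} if they are feasible for $k=0$. Since $A$ has rank $m$, every start without zero coordinates is admissible. For an admissible start all iterates are defined, because $y^k$ is itself feasible in \eqref{eq:irls} for $k\ge1$. The supports decrease, so they are eventually equal to a fixed set $J_\infty\subseteq[n]=\{1,\dots,n\}$.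

IRLS is a descent method: the inequality $|t|\le\frac12(t^2/|a|+|a|)$ and the feasibility of $y^k$, whose objective value in \eqref{eq:irls} is $\|y^k\|_1$, give $\|y^{k+1}\|_1\le\|y^k\|_1$ for $k\ge1$. It does not always find the optimum. Call a solution $x$ of $Ax=b$ \emph{basic} if the columns of $A$ indexed by $\operatorname{supp}x$ are linearly independent. A basic solution is the only solution with support inside $\operatorname{supp}x$, so every basic solution, optimal or not, is a fixed point of IRLS.

One expects the non-optimal fixed points to repel. For $w\in\mathbb R^n_{>0}$ and $W=\operatorname{diag}(w)$, the point $x$ minimizes $\sum_i x_i^2/w_i$ on $\{Ax=b\}$ exactly when $W^{-1}x$ is orthogonal to $\ker A$, that is, lies in the range of $A^\top$. So the minimizer is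
\begin{equation}\label{eq:Y}
Y(w)=WA^\top p,\qquad\text{where } AWA^\top p=b,
\end{equation}
and $p$ is unique because $AWA^\top$ is positive definite. Each step multiplies $|y_i|$ by $|(A^\top p)_i|$. If $x$ is feasible and some $p$ has $(A^\top p)_i=\operatorname{sgn}x_i$ on $\operatorname{supp}x$ and $\|A^\top p\|_\infty\le1$, then $x$ is optimal, since $\|x'\|_1\ge p^\top Ax'=p^\top Ax=\|x\|_1$ for every feasible $x'$. Near a non-optimal fixed point, then, some small coordinate should be multiplied by a factor larger than $1$, and it should grow unless it is exactly zero. Being exactly zero at a given step is one equation on the start. This suggests the following statement, conjectured by Straszak and Vishnoi~\cite{SV}: \emph{the starts from which IRLS does not converge to an optimal solution of \eqref{eq:bp} form a set of measure zero.} We prove it.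

Let $\mathcal E\subseteq\mathbb R^n$ be the \emph{exceptional set}: the starts $y^0$ that are not admissible or for which $y^k$ does not converge to an optimal solution of \eqref{eq:bp}. For $J\subseteq[n]$ let
\[
v(J)=\min\{\|x\|_1:Ax=b,\ \operatorname{supp}x\subseteq J\}
\]
($+\infty$ if infeasible), and let $v=v([n])$. A sequence $a^k$ converges to $a$ \emph{geometrically}, or \emph{$R$-linearly}, if $\|a^k-a\|\le K\rho^k$ for all $k$, with constants $K$ and $\rho<1$; a bound for large $k$ suffices, since $K$ can be enlarged.

\begin{theorem}\label{thm:ae}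
The exceptional set $\mathcal E$ has Lebesgue measure zero.
\end{theorem}

\begin{theorem}\label{thm:every}
For every admissible start $y^0$, the sequence $y^k$ converges $R$-linearly to an optimal solution of $\min\{\|x\|_1:Ax=b,\ \operatorname{supp}x\subseteq J_\infty\}$. Hence $y^k$ converges to an optimal solution of \eqref{eq:bp} if and only if $v(J_\infty)=v$; otherwise it converges to a non-optimal point.
\end{theorem}

\begin{proposition}\label{prop:sharp}
The set $\mathcal E$ is contained in a countable union of semialgebraic sets of dimension at most $n-1$; in particular it is meager. Dimension $n-1$ can be attained, even by starts without zero coordinates.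
\end{proposition}

\paragraph{Notation.} A superscript $k$ on a vector is an index. The vector $|u|$ and the sign vector of $u$ are taken coordinatewise. For the matrix $A$, $A_J$ consists of the columns in $J$; for a matrix $C$ with $n$ rows, $C_T$ consists of the rows in $T$. For a matrix $D$, the pseudoinverse $D^+$ is used only through the property $DD^+h=h$ for $h\in\operatorname{range}D$. A vector $z'$ is \emph{conformal} to $z$ if $z_i'z_i\ge0$ for all $i$ and $z'_i=0$ whenever $z_i=0$. On vectors conformal to $z$, each $|\cdot_i|$, and so the $\ell_1$ norm, is additive.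

\section{A line in three-space}\label{sec:line}

Both parts of the proof are visible when the feasible set is a line. Let
\[
A=\begin{pmatrix}1&-3&0\\1&0&-3\end{pmatrix},\qquad b=\begin{pmatrix}3\\6\end{pmatrix}.
\]
The feasible points are $x(s)=(3s,\,s-1,\,s-2)$, $s\in\mathbb R$. The norm $3|s|+|s-1|+|s-2|$ has slope $-5$ for $s<0$ and positive slope for $s>0$, so its unique minimum is $3$, at $s=0$. The basic solutions are $x(0)$, $x(1)$, $x(2)$. For $w>0$ the step $Y(w)=x(s')$ is given by $9s'/w_1+(s'-1)/w_2+(s'-2)/w_3=0$: the number $s'$ is the mean of $0,1,2$ with weights $9/w_1$, $1/w_2$, $1/w_3$. Thus $s'\in(0,2)$, and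
\begin{equation}\label{eq:hit}
s'=1\iff w_1=9w_3 .
\end{equation}
A start without zero coordinates and with $|y^0_1|=9|y_3^0|$ therefore gives $y^k=x(1)=(3,0,-1)$ for all $k\ge1$, with norm $4>3$.

After the first step IRLS is a map $s\mapsto f(s)$ of $[0,2]$. The weights on $0,1,2$ are now $3/s$, $1/|s-1|$, $1/(2-s)$; multiplying them by $s\,|s-1|\,(2-s)$ gives
\[
f(s)=\frac{s(4-3s)}{D_1}\quad(0\le s\le1),\qquad f(s)=\frac{s^2}{D_2}\quad(1\le s\le2),
\]
with $D_1=s^2-6s+6\ge1$ on $[0,1]$ and $D_2=-3s^2+10s-6\ge1$ on $[1,2]$ (Figure~\ref{fig:f}). The formulas are also correct at the fixed points $0,1,2$. Subtracting,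
\[
f(s)-s=-\frac{s(1-s)(2-s)}{D_1},\qquad f(s)-1=-\frac{2(1-s)(3-2s)}{D_1}\qquad\text{on }[0,1],
\]
\[
f(s)-s=-\frac{3s(s-1)(2-s)}{D_2},\qquad f(s)-1=-\frac{2(s-1)(3-2s)}{D_2}\qquad\text{on }[1,2].
\]
On $(0,1)$ we have $0<f(s)<s$, so orbits decrease to the only fixed point below them, $0$, with $f(s)/s\to2/3$. On $(\frac32,2)$ we have $1<f(s)<s$ and $[\frac32,2)$ contains no fixed point, so orbits reach $(1,\frac32]$. From $(1,\frac32)$ they jump into $(0,1)$, while $f(\frac32)=1$. So an orbit in $(0,2)$ converges to the optimum unless it hits $s=1$ exactly.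

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=2.1]
\draw[->] (0,0)--(2.2,0) node[right]{$s$};
\draw[->] (0,0)--(0,2.2) node[left]{$f(s)$};
\draw[gray] (0,0)--(2,2);
\draw[dotted] (0,1) node[left]{$1$}--(2,1);
\draw[dotted] (1,1)--(1,0) node[below]{$1$};
\draw[dotted] (1.5,1)--(1.5,0) node[below]{$\frac32$};
\draw[dotted] (2,2)--(2,0) node[below]{$2$};
\draw[thick,domain=0:1,samples=40] plot(\x,{\x*(4-3*\x)/(\x*\x-6*\x+6)});
\draw[thick,domain=1:2,samples=60] plot(\x,{\x*\x/(10*\x-3*\x*\x-6)});
\fill (0,0) circle (0.7pt) (1,1) circle (0.7pt) (2,2) circle (0.7pt) (1.5,1) circle (0.7pt);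
\end{tikzpicture}
\caption{The IRLS map $s\mapsto f(s)$ on the feasible line $(3s,s-1,s-2)$, with the diagonal in gray. The fixed points $0,1,2$ are the basic solutions and $0$ is optimal. The point $1$ repels from both sides but is hit exactly from $\frac32$.}\label{fig:f}
\end{figure}

\paragraph{Repulsion.} Near $s=1$ we have $(f(s)-1)/|s-1|\to-2$ from both sides. This is the dual factor: as $s\to1$, the vector $p$ of \eqref{eq:Y} satisfies $p_1+p_2=(A^\top p)_1\to1$ and $-3p_2=(A^\top p)_3\to-1$, so $p\to(\frac23,\frac13)$ and $(A^\top p)_2=-3p_1\to-2$. Here the large coordinates determine the limit of $p$. In general the columns in the support of the limit need not span $\mathbb R^m$. Then the remaining freedom in $p$ is settled by the small coordinates among themselves, through weights that tend to zero at unknown relative speeds; nor is it known in advance that the orbit converges. Sections~\ref{sec:lawson}--\ref{sec:proofL} resolve this by showing that the small coordinates perform an iteration of the same type in fewer variables, with slightly perturbed data.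

\paragraph{Exact hits.} On each of $(0,1)$ and $(1,2)$ the map $f$ is rational, and it is not constant because it is continuous on the closed interval and fixes the endpoints. So only countably many $s$ ever hit $1$. There are infinitely many: if $s_1=\frac32$ and $s_k\in[\frac32,2)$, then $f(s_k)<s_k<2=f(2)$ gives $s_{k+1}\in(s_k,2)$ with $f(s_{k+1})=s_k$. In higher dimension one must exclude that the map collapses an open set onto a null set. Section~\ref{sec:zeros} does this with the Brouwer degree, which replaces the fixed endpoints by invariant faces.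

\section{The dual iteration and Theorem~\ref{thm:every}}\label{sec:lawson}

The factors $(A^\top p)_i$ drive the dynamics, so we rewrite IRLS as an iteration for them. Let $C\in\mathbb R^{n\times r}$ ($r=0$ is allowed), $w\in\mathbb R^n_{>0}$ and $g\in\mathbb R^n$. The \emph{weighted residual} $\operatorname{res}_w(g)$ is the minimizer of $\sum_iw_iu_i^2$ over $u\in g+\operatorname{range}C$; equivalently, it is the unique $u\in g+\operatorname{range}C$ with $C^\top Wu=0$. It is linear in $g$, and it does not change if $w$ is multiplied by a positive number or $g$ is changed by an element of $\operatorname{range}C$. The \emph{Lawson iteration} for the problem $\min_q\|c+Cq\|_\infty$ multiplies each weight by the size of the corresponding residual. We allow the vector $c$ to vary from step to step.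

\begin{theorem}\label{thm:L}
Let $n\ge1$, $C\in\mathbb R^{n\times r}$, and $c,c^k\in\mathbb R^n$ $(k\ge0)$ with $\|c^k-c\|_\infty\le K\rho^k$, $0<\rho<1$. Let $w^0\in\mathbb R^n_{>0}$,
\[
u^k=\operatorname{res}_{w^k}(c^k),\qquad z^k=W^ku^k,\qquad w^{k+1}=|z^k|,
\]
and assume that $w^k_i>0$ for all $i$ and $k$. Put $s_k=\sum_iw^k_i$ and $M=\min_q\|c+Cq\|_\infty$. Then $\limsup_k s_k^{1/k}\ge M$. If $M>0$, then moreover $\hat y^k=z^{k-1}/\|z^{k-1}\|_1$ $(k\ge1)$ converges geometrically, and $c^\top\hat y^k\to M$ geometrically.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:every} from Theorem~\ref{thm:L}]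
Choose $k_0\ge1$ with $\operatorname{supp}y^k=J_\infty$ for $k\ge k_0$. If $J_\infty=\emptyset$, then $y^k=0$ is feasible, so $b=0$, and it is optimal. Otherwise $b\neq0$, since $b=0$ gives $y^1=0$. From step $k_0$ on, the iteration is IRLS for the feasible system $A_{J_\infty}x=b$. Deleting redundant rows does not change the solution set, so after relabeling the coordinates and shifting the index we may assume that $A$ has full row rank, $b\ne0$, and $y_i^k\neq0$ for all $i$ and all $k\ge0$. We must show that $y^k$ converges geometrically to an optimal solution.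

Let $\beta=b/\|b\|_2^2$, let the columns of $V$ be a basis of $b^\perp$, and put $c=A^\top\beta$, $C=A^\top V$. The vectors $\beta+Vq$ are those with $b^\top p=1$, so
\[
M=\min_q\|c+Cq\|_\infty=\min\{\|A^\top p\|_\infty:b^\top p=1\},
\]
and $M>0$ because $A^\top$ is injective. Let $y=Y(w)=WA^\top p$ as in \eqref{eq:Y} and $E=b^\top p=p^\top AWA^\top p>0$. Then $u=A^\top p/E$ lies in $c+\operatorname{range}C$ and $C^\top Wu=V^\top Ay/E=V^\top b/E=0$. Hence
\[
Y(w)=E\,W\operatorname{res}_w(c).
\]
Run the iteration of Theorem~\ref{thm:L} with $c^k=c$ and $w^0=|y^0|$. If $w^k=\lambda_k|y^k|$ with $\lambda_k>0$, scale invariance gives $z^k=\lambda_ky^{k+1}/E_k$, where $E_k$ is the value of $E$ for $w=|y^k|$. By induction all $w^k$ are positive multiples of $|y^k|$, so they are positive, and $\hat y^k=y^k/\|y^k\|_1$ for $k\geq 1$. Since $c^\top y^k=\beta^\top b=1$, we have $c^\top\hat y^k=1/\|y^k\|_1$ and $y^k=\hat y^k/(c^\top\hat y^k)$. By Theorem~\ref{thm:L}, $y^k$ converges geometrically to a point $x^\infty$ with $Ax^\infty=b$ and $\|x^\infty\|_1=1/M$. If $p$ attains $M$ and $x$ is feasible, then $1=b^\top p=x^\top A^\top p\le M\|x\|_1$.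 So $x^\infty$ is optimal for the restricted problem. In the original coordinates the limit is feasible for \eqref{eq:bp} and has norm $v(J_\infty)$, which gives the last sentence of the theorem.
\end{proof}

Only $c^k=c$ was used. The perturbation and the growth bound for $s_k$ are there for the induction that proves Theorem~\ref{thm:L}. The weights are deliberately not normalized: $w_i^k=w_i^0\prod_{j<k}|u_i^j|$, so repulsion becomes a comparison of growth rates. At the point $s=1$ of Section~\ref{sec:line}, $E=b^\top p=4$ and $u=(\frac14,-\frac12,-\frac14)$. If an orbit converged to this point with $w_2^k>0$, the total weight would grow at rate $\frac14$ and its part $w_2^k$ at rate $\frac12$, which is absurd. The next example shows the degenerate case.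

\begin{example}\label{ex:block}
Let $c^k=c=(1,\mu,-\mu)$ with $0<\mu<1$ and $C=(0,1,1)^\top$, so $M=1$. The condition $w_2(\mu+q)+w_3(q-\mu)=0$ gives $u=(1,\,2\mu w_3/(w_2+w_3),\,-2\mu w_2/(w_2+w_3))$. After one step $w_2=w_3$, and from then on $u=(1,\mu,-\mu)$. The normalized weights concentrate on the first coordinate, which says nothing about $q$. The other two coordinates run their own Lawson iteration, with data $(\mu,-\mu)$ and $(1,1)^\top$, and their total weight grows at the rate $\mu=\min_q\max(|\mu+q|,|q-\mu|)$. When the blocks are coupled, the data of the small block depend on the residuals of the large block, which only converge; this is the perturbation.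
\end{example}

\section{Elementary vectors}\label{sec:elem}

The weights in Theorem~\ref{thm:L} spread over many scales, so we need estimates that are uniform in $w$. They come from the finite combinatorial structure of $\ker C^\top$, the space that contains every $z^k$. We use a textbook fact: a nonempty polyhedron $P$ that contains no line is the sum of the convex hull of its finitely many vertices and its recession cone $\{z: P+z\subseteq P\}$, and a polyhedral cone that contains no line is generated by its finitely many extreme rays. A polyhedron inside an orthant contains no line.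

An \emph{elementary vector} is a nonzero vector of $\ker C^\top$ whose support is minimal among the supports of such vectors. Two elementary vectors with the same support are proportional, since otherwise a nonzero combination would have smaller support. So there are finitely many up to scaling.

\begin{lemma}\label{lem:conf}
Every $z\in\ker C^\top$ is a nonnegative combination of elementary vectors conformal to $z$.
\end{lemma}

\begin{proof}
The vectors of $\ker C^\top$ conformal to $z$ form a polyhedral cone inside an orthant that contains $z$, so it suffices to show that a generator $x$ of an extreme ray is elementary. Let $0\neq x'\in\ker C^\top$ have $\operatorname{supp}x'\subseteq\operatorname{supp}x$. For small $t>0$ the vectors $x\pm tx'$ have the signs of $x$, so they lie in the cone, and their mean is $x$. By extremality $x+tx'$ is a multiple of $x$; hence so is $x'$, and $\operatorname{supp}x'=\operatorname{supp}x$.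
\end{proof}

\begin{lemma}\label{lem:unif}
There is $\chi$ depending only on $C$ with $\|\operatorname{res}_w(g)\|_\infty\le\chi\|g\|_\infty$ for all $w\in\mathbb R^n_{>0}$ and $g\in\mathbb R^n$.
\end{lemma}

\begin{proof}
Let $u=\operatorname{res}_w(g)$ and $u_i\ne0$. The vector $Wu\in\ker C^\top$ has the signs of $u$, so Lemma~\ref{lem:conf} gives an elementary $x$ with $x_i\neq0$ and $x_ju_j\ge0$ for all $j$. Since $u-g\in\operatorname{range}C$ is orthogonal to $x$, we get $|x_i||u_i|\le x^\top u=x^\top g\le\|x\|_1\|g\|_\infty$. Take for $\chi$ the maximum of $\|x\|_1/|x_j|$ over elementary $x$ and $j\in\operatorname{supp}x$; this ratio is scale invariant, so the maximum is over a finite set.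
\end{proof}

\section{Proof of Theorem~\ref{thm:L}}\label{sec:proofL}

We argue by induction on $n$; the induction hypothesis is used only in Section~\ref{ss:value}. If $M=0$ there is nothing to prove, so let $M>0$, that is, $c\notin\operatorname{range}C$. Put $\eta_k=K\rho^k$ and
\[
\pi^k=\frac{w^k}{s_k},\qquad \sigma_k=\Bigl(\sum_i\pi^k_i(u_i^k)^2\Bigr)^{1/2},\qquad m_k=\frac{s_{k+1}}{s_k}=\sum_i\pi^k_i|u_i^k| .
\]
Here $\pi^k$ is a probability vector, $\sigma_k>0$ because $w^{k+1}>0$, and $m_k\le\sigma_k$ by the Cauchy--Schwarz inequality. For $k\ge1$ let $\varepsilon^k\in\{\pm1\}^n$ be the sign vector of $z^{k-1}$; then $\hat y^k=z^{k-1}/s_k$ and $\hat y^k_i=\varepsilon^k_i\pi^k_i$. We use constantly that $C^\top z^k=0$, so that $g^\top z^k$ and $g^\top\hat y^k$ depend only on $g+\operatorname{range}C$. We show that $\sigma_k$ converges to some $\sigma_\infty\le M$, that $\sigma_\infty>0$, that the convergence is geometric and carries $\hat y^k$ along, and finally that $\sigma_\infty=M$.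

\subsection{An almost monotone quantity}

At a fixed point of the normalized iteration, $u_i=\sigma\varepsilon_i$ wherever $\pi_i>0$. The failure of this relation at step $k\ge1$ is measured by
\[
G_k=\sum_i\pi_i^k\,(u^k_i-\sigma_k\varepsilon_i^k)^2 .
\]
Let $\delta_k=\|c^k-c^{k-1}\|_\infty\le2K\rho^{k-1}$.

\begin{lemma}\label{lem:mono}
For $k\ge1$,
\begin{equation}\label{eq:G}
G_k=2\sigma_k\bigl(\sigma_k-(c^k)^\top\hat y^k\bigr)\le2\sigma_k(\sigma_k-\sigma_{k-1}+\delta_k).
\end{equation}
Moreover $\sigma_k\le M+\eta_k$, the limit $\sigma_\infty=\lim\sigma_k$ exists and lies in $[0,M]$, and $a_k=\sigma_\infty-\sigma_k+\sum_{j>k}\delta_j$ decreases to $0$ with $G_k\le2(M+K)(a_{k-1}-a_k)$.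
\end{lemma}

\begin{proof}
Expanding the square gives $G_k=2\sigma_k^2-2\sigma_k(u^k)^\top\hat y^k$, and $(u^k)^\top\hat y^k=(c^k)^\top\hat y^k$. Next,
\[
(c^{k-1})^\top z^{k-1}=(u^{k-1})^\top z^{k-1}=\sigma_{k-1}^2s_{k-1}\ge\sigma_{k-1}m_{k-1}s_{k-1}=\sigma_{k-1}s_k,
\]
so $(c^{k-1})^\top\hat y^k\ge\sigma_{k-1}$, and $\|\hat y^k\|_1=1$ gives $(c^k)^\top\hat y^k\ge\sigma_{k-1}-\delta_k$. This proves \eqref{eq:G}. If $q$ attains $M$, then $c^k+Cq$ competes in the definition of $u^k$, so $\sigma_k\le\|c^k+Cq\|_\infty\le M+\eta_k$. Since $G_k\ge0$, the sequence $\sigma_k+\sum_{1\le j\le k}\delta_j$ is nondecreasing; it is bounded, so it converges, and $a_k$ is its distance to the limit. Finally $a_{k-1}-a_k=\sigma_k-\sigma_{k-1}+\delta_k$.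
\end{proof}

\subsection{The limit is positive}

Without perturbation $\sigma_k$ is nondecreasing and $\sigma_\infty\ge\sigma_0>0$. With perturbation, Lemma~\ref{lem:mono} says nothing while $\sigma_k$ is smaller than $\sum_{j>k}\delta_j$. We need a quantity that is tied to $c$ rather than $c^k$ and loses at most a constant factor per step.

Let $\mathcal X$ be the set of elementary vectors $x$ with $c^\top x=1$. It is finite, with at most one element per support. It is nonempty: as $c\notin\operatorname{range}C=(\ker C^\top)^\perp$, Lemma~\ref{lem:conf} gives an elementary vector not orthogonal to $c$. (For the $c,C$ of Section~\ref{sec:lawson}, $\ker C^\top=\{x:Ax\in\mathbb Rb\}$ and $\mathcal X$ is the set of basic solutions.) Define the bottleneck weight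
\[
\Phi(w)=\max_{x\in\mathcal X}\ \min_{i\in\operatorname{supp}x}w_i\ \le\ \sum_iw_i ,
\]
and put $N=|\mathcal X|$, $\xi=\min\{|x_i|:x\in\mathcal X,\ x_i\neq0\}$, $X=\max_{x\in\mathcal X}\|x\|_1$, $\mu=1/(2X)$.

\begin{lemma}\label{lem:Phi1}
If $C^\top z=0$ and $c^\top z>0$, then $\Phi(|z|)\ge\xi\,c^\top z/N$.
\end{lemma}

\begin{proof}
Write $z$ as in Lemma~\ref{lem:conf}, collect the terms with the same support, and scale those with $c^\top x>0$ into $\mathcal X$. The other terms contribute at most $0$ to $c^\top z$, so the coefficients of the elements of $\mathcal X$ add up to at least $c^\top z$, and one of them, say that of $x$, is at least $c^\top z/N$. By conformality $|z_i|\ge|x_i|\,c^\top z/N$ on $\operatorname{supp}x$.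
\end{proof}

So we need $c^\top z^k\ge\text{const}\cdot\Phi(w^k)$. If $c^k=c$ this takes two lines: for $x$ attaining $\Phi$ we have $x^\top u=1$, so $|u_i|\ge1/X$ for some $i\in\operatorname{supp}x$, and $c^\top z=\sum_iw_iu_i^2\ge\Phi/X^2$. In general $c^\top z=\sum_i w_iu_i^2-(c^k-c)^\top z$, and the direct bound $\eta_ks_{k+1}$ for the error may be far larger than $\Phi$, because of weights far above $\Phi$. The remedy is to remove the heavy coordinates from the sum: they carry no element of $\mathcal X$, so $c$ can be moved within $c+\operatorname{range}C$ to vanish on them. This works if the heavy weights are separated from the others by a wide gap, which the pigeonhole principle provides.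

\begin{lemma}\label{lem:Phi2}
There are $\gamma>0$ and $k_0$ with $\Phi(w^{k+1})\ge\gamma\,\Phi(w^k)$ for $k\ge k_0$. Consequently $\sigma_\infty>0$.
\end{lemma}

\begin{proof}
Fix $k$ and write $w,u,z,\eta$ for $w^k,u^k,z^k,\eta_k$; let $\Phi=\Phi(w)$ and $e=c^k-c$. The constants $\kappa_1,\kappa_2,\chi_1$ below depend only on $C,c,K$.

\emph{The gap.} Let $R_0=1$ and $R_{j+1}=\Lambda^2R_j^3$, with $\Lambda>1$ fixed later. One of the $n+1$ disjoint intervals $(R_j\Phi,R_{j+1}\Phi]$, $0\le j\le n$, contains no $w_i$. For this $j$ let $T=\{i:w_i>R_{j+1}\Phi\}$; then $w_i\le R_j\Phi$ on the complement $T^c$.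

\emph{Moving $c$.} No $x\in\mathcal X$ has support inside $T$, since its minimal weight would exceed $\Phi$. So every elementary vector supported in $T$ is orthogonal to $c$, and by Lemma~\ref{lem:conf} so is every vector of $\ker C^\top$ supported in $T$. This says that $c_T\perp\ker(C_T)^\top$, that is, $c_T\in\operatorname{range}C_T$. For each of the finitely many sets $T$ with this property fix, once and for all, $\tilde c\in c+\operatorname{range}C$ with $\tilde c_T=0$.

\emph{The heavy residuals are small.} We have $u=u'+\operatorname{res}_w(e)$ with $u'=\operatorname{res}_w(\tilde c)$. Comparing $u'$ with $\tilde c$ gives, for $i\in T$,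
\[
R_{j+1}\Phi\,u_i'^2\le\sum_lw_lu_l'^2\le\sum_{l\in T^c}w_l\tilde c_l^{\,2}\le nR_j\Phi\,\|\tilde c\|_\infty^2,
\]
so $|u_i'|\le\sqrt n\,\|\tilde c\|_\infty/(\Lambda R_j)$. With Lemma~\ref{lem:unif} for $\operatorname{res}_w(e)$, the number $\omega=\|u_T\|_\infty+\eta$ satisfies
\begin{equation}\label{eq:omega}
\omega\le\kappa_1\bigl((\Lambda R_j)^{-1}+\eta\bigr),
\end{equation}
where $\kappa_1$ is the maximum of $\chi+1$ and the numbers $\sqrt n\,\|\tilde c\|_\infty$.

\emph{The sum over light coordinates.} Write $u=\tilde c+e+Cq$. On $T$ this reads $C_Tq=u_T-e_T$. Put $q'=C_T^+(u_T-e_T)$ and $q''=q-q'\in\ker C_T$. Then $\|e+Cq'\|_\infty\le\kappa_2\omega$, where $\kappa_2$ is $1$ plus the largest $\ell_\infty$ operator norm of the matrices $CC_T^+$. Since $\tilde c_T=0$,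
\[
c^\top z=\tilde c^{\,\top}z=\sum_{i\in T^c}w_iu_i\bigl(u_i-(e+Cq')_i-(Cq'')_i\bigr).
\]
We have no bound on $q''$, but its contribution vanishes: $(Cq'')_T=0$, so $\sum_{T^c}w_iu_i(Cq'')_i=z^\top Cq''=0$. With $\|u\|_\infty\le\chi_1=\chi(\|c\|_\infty+K)$ and \eqref{eq:omega},
\begin{equation}\label{eq:light}
c^\top z\ \ge\ \sum_{T^c}w_iu_i^2-nR_j\Phi\,\chi_1\kappa_2\,\omega\ \ge\ \sum_{T^c}w_iu_i^2-n\chi_1\kappa_1\kappa_2\bigl(\Lambda^{-1}+R_n\eta\bigr)\Phi .
\end{equation}
The light weights may be as large as $R_j\Phi$; the rapid growth of $R_j$ was chosen so that \eqref{eq:omega} cancels this factor.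

\emph{The main term.} Let $x\in\mathcal X$ attain $\Phi$. Then $x^\top u=x^\top c^k=1+x^\top e$, so $\sum_{T^c}|x_i||u_i|\ge1-X\omega$. If $X\omega\le\frac12$, some $i\in T^c\cap\operatorname{supp}x$ has $|u_i|\ge\mu$, and $w_i\ge\Phi$, so $\sum_{T^c}w_iu_i^2\ge\mu^2\Phi$.

Fix $\Lambda$ with $n\chi_1\kappa_1\kappa_2/\Lambda\le\mu^2/4$ and $X\kappa_1/\Lambda\le\frac14$. This fixes $R_n$; now fix $k_0$ with $n\chi_1\kappa_1\kappa_2R_n\eta_k\le\mu^2/4$ and $X\kappa_1\eta_k\le\frac14$ for $k\ge k_0$. For such $k$, \eqref{eq:omega} gives $X\omega\le\frac12$ and \eqref{eq:light} gives $c^\top z\ge\frac12\mu^2\Phi$. Lemma~\ref{lem:Phi1} yields the claim with $\gamma=\xi\mu^2/(2N)$.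

Thus $s_k\ge\gamma^{k-k_0}\Phi(w^{k_0})$ with $\Phi(w^{k_0})>0$. If $\sigma_k\to0$, then $s_{k+1}\le\sigma_ks_k$ would give $s_k^{1/k}\to0$, a contradiction.
\end{proof}

\subsection{Geometric rates}

From here on, constants and $O(\cdot)$ may depend on the whole sequence, but not on $k$. Lemma~\ref{lem:mono} bounds $G_k$ by the progress $a_{k-1}-a_k$. For a geometric rate we need a bound in the other direction: the remaining distance $a_k$ is at most a multiple of $G_k$. It holds because small $G_k$ forces $u^k$ to solve approximately one of finitely many linear systems, each of which prescribes a value for $\sigma$.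

\begin{lemma}\label{lem:rate}
The convergences $\sigma_k\to\sigma_\infty$, $G_k\to0$ and $c^\top\hat y^k\to\sigma_\infty$ are geometric.
\end{lemma}

\begin{proof}
For each pair $(T,\varepsilon_T)$ with $T\subseteq[n]$ and $\varepsilon_T\in\{\pm1\}^T$ consider the linear system $c_T+C_Tq=s\,\varepsilon_T$ in the unknowns $(q,s)$; for $T=\emptyset$ it is consistent. For an inconsistent system the minimal $\ell_\infty$-residual is the distance from $c_T$ to a subspace that does not contain it, so it is positive. Fix $\tau>0$ smaller than half of each of these finitely many minima. For each consistent system fix a solution $(\hat q,\hat s)$ and put $\hat u=c+C\hat q$.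

Let $T_k=\{i:|u^k_i-\sigma_k\varepsilon^k_i|\le\tau\}$. The weight of the complement satisfies $\pi^k(T_k^c)\le G_k/\tau^2$. Write $u^k=c^k+Cq^k$. In the system of the pair $(T_k,\varepsilon^k_{T_k})$ the point $(q^k,\sigma_k)$ has residual at most $\tau+\eta_k<2\tau$ for large $k$, so this system is consistent. With its chosen solution $\hat s=\hat s_k$, $\hat u$, we have $\hat u_i\hat y_i^k=\hat s_k\pi_i^k$ on $T_k$, so
\[
c^\top\hat y^k=\hat u^\top\hat y^k=\hat s_k\bigl(1-\pi^k(T^c_k)\bigr)+\sum_{i\in T_k^c}\hat u_i\hat y^k_i=\hat s_k+O(G_k).
\]
On the other hand, \eqref{eq:G} and $\sigma_\infty>0$ give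
\begin{equation}\label{eq:cy}
c^\top\hat y^k=\sigma_k-\frac{G_k}{2\sigma_k}+O(\rho^k)=\sigma_k+O(G_k+\rho^k).
\end{equation}
So $|\sigma_k-\hat s_k|=O(G_k+\rho^k)\to0$. The numbers $\hat s_k$ lie in a finite set and converge to $\sigma_\infty$, so $\hat s_k=\sigma_\infty$ for large $k$. Since $\sum_{j>k}\delta_j=O(\rho^k)$, we obtain $a_k=O(G_k+\rho^k)$, and by Lemma~\ref{lem:mono} there is $\kappa$ with $a_k\le\kappa(a_{k-1}-a_k)+\kappa\rho^k$ for large $k$. Thus $a_k\le\lambda a_{k-1}+\kappa\rho^k$ with $\lambda=\kappa/(1+\kappa)$. For $\max(\lambda,\rho)<\rho_1<1$ the numbers $\alpha_k=a_k/\rho_1^k$ satisfy $\alpha_k\le(\lambda/\rho_1)\alpha_{k-1}+\kappa$, so they are bounded. Hence $a_k$, $|\sigma_\infty-\sigma_k|$ and $G_k\le2(M+K)a_{k-1}$ are $O(\rho_1^k)$, and \eqref{eq:cy} gives the third claim.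
\end{proof}

\begin{lemma}\label{lem:conv}
The sequence $\hat y^k$ converges geometrically to a vector $\hat y^\infty$ with $\|\hat y^\infty\|_1=1$, and $s_k^{1/k}\to\sigma_\infty$. With $S=\operatorname{supp}\hat y^\infty\ne\emptyset$ and $\varepsilon_S$ the sign vector of $\hat y^\infty_S$, we have $u_S^k\to\sigma_\infty\varepsilon_S$ geometrically.
\end{lemma}

\begin{proof}
Since $z^k/s_k=m_k\hat y^{k+1}$, the Cauchy--Schwarz inequality gives
\[
\|m_k\hat y^{k+1}-\sigma_k\hat y^k\|_1=\sum_i\pi^k_i|u_i^k-\sigma_k\varepsilon^k_i|\le G_k^{1/2}.
\]
Both $\hat y^k$ and $\hat y^{k+1}$ have norm $1$, so $|m_k-\sigma_k|\le G_k^{1/2}$ and $m_k\|\hat y^{k+1}-\hat y^k\|_1\le2G_k^{1/2}$. Thus $m_k\to\sigma_\infty>0$, the increments of $\hat y^k$ decay geometrically, and $s_k^{1/k}=(s_0m_0\cdots m_{k-1})^{1/k}\to\sigma_\infty$. For $i\in S$ and large $k$ we have $\varepsilon^k_i=\varepsilon_i$ and $|u_i^k-\sigma_k\varepsilon_i|\le(G_k/\pi_i^k)^{1/2}$, where $\pi_i^k\to|\hat y_i^\infty|>0$.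
\end{proof}

\subsection{The limit equals $M$}\label{ss:value}

It remains to find $q$ with $\|c+Cq\|_\infty\le\sigma_\infty$. Then $M\le\sigma_\infty$, so $\sigma_\infty=M$ by Lemma~\ref{lem:mono}, and Lemmas~\ref{lem:rate} and~\ref{lem:conv} give all claims of Theorem~\ref{thm:L}. The natural candidate is the limit of $u^k$, but we control $u^k$ only on $S$.

Let $I=[n]\setminus S$. If $I=\emptyset$, which is the only possibility for $n=1$, then $u^k-c^k\in\operatorname{range}C$ converges to $\sigma_\infty\varepsilon_S-c$, and we are done. Let $I\neq\emptyset$. Write $u^k=c^k+Cq^k$ and split $q^k$ into a part determined by the coordinates in $S$ and a part invisible to them: $p^k=C_S^+(u^k_S-c^k_S)$ satisfies $C_Sp^k=u_S^k-c_S^k=C_Sq^k$, so $q^k-p^k\in\ker C_S$. By Lemma~\ref{lem:conv}, $p^k$ converges geometrically to a vector $p^\infty$ with $c_S+C_Sp^\infty=\sigma_\infty\varepsilon_S$. Let the columns of $P$ be a basis of $\ker C_S$ (possibly there are none) and put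
\[
\tilde C=C_IP,\qquad \tilde c^{\,k}=c_I^k+C_Ip^k,\qquad\tilde c=c_I+C_Ip^\infty .
\]
Then $\tilde c^{\,k}\to\tilde c$ geometrically and $u_I^k\in\tilde c^{\,k}+\operatorname{range}\tilde C$. For $h\in\ker C_S$ we have $(Ch)_S=0$, so $\sum_{i\in I}w_i^ku^k_i(Ch)_i=(z^k)^\top Ch=0$, which says $\tilde C^\top W^k_Iu_I^k=0$. Hence $u_I^k$ is the weighted residual of $\tilde c^{\,k}$ with respect to $\tilde C$ and $w^k_I$, and $w_I^{k+1}=|W_I^ku_I^k|$ is positive. The coordinates in $I$ therefore satisfy the hypotheses of Theorem~\ref{thm:L} with $|I|<n$. By induction, with $\tilde M=\min_t\|\tilde c+\tilde Ct\|_\infty$,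
\[
\tilde M\le\limsup_k\Bigl(\sum_{i\in I}w_i^k\Bigr)^{1/k}\le\lim_ks_k^{1/k}=\sigma_\infty .
\]
If $t$ attains $\tilde M$, then $q=p^\infty+Pt$ satisfies $c_S+C_Sq=\sigma_\infty\varepsilon_S$ and $\|c_I+C_Iq\|_\infty=\tilde M\le\sigma_\infty$. This completes the proof of Theorem~\ref{thm:L}. \qed

\begin{remark}
The induction does not show that $u^k_I$ converges; it produces $q$ from the growth rate alone. Positivity of the weights is what keeps every coordinate in the reduced iteration; without it the conclusion fails, as the orbit $\frac32,1,1,\dots$ of Section~\ref{sec:line} shows. Of the hypothesis on $c^k$, Lemma~\ref{lem:Phi2} uses $\eta_k\to0$, Lemma~\ref{lem:mono} uses $\sum\delta_k<\infty$, and Lemma~\ref{lem:rate} uses the geometric rate, which Lemma~\ref{lem:conv} passes on to $\tilde c^{\,k}$.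
\end{remark}

\section{Exact zeros and Theorem~\ref{thm:ae}}\label{sec:zeros}

By Theorem~\ref{thm:every}, IRLS fails only by losing coordinates. One cannot show that almost every orbit keeps all of them: for the system $x_1=1$, $x_2-x_3=0$, every start without zero coordinates gives $y^1=(1,0,0)$. We first identify the coordinates that are always lost and show that they do not matter.

\subsection{The coordinates that matter}

Let $J_*$ be the union of the supports of all basic solutions. For $y\in\mathbb R^n$ let $P_y=\{x:Ax=b,\ x\text{ conformal to }y\}$. This polyhedron lies in an orthant, and if it is nonempty its recession cone is $\{z\in\ker A:z\text{ conformal to }y\}$. Each vertex $x$ of $P_y$ is basic: if $0\ne z\in\ker A$ had support inside $\operatorname{supp}x$, then $x\pm tz\in P_y$ for small $t>0$.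

\begin{lemma}\label{lem:J}
\begin{enumerate}
\item[(a)] For $w\in\mathbb R^n_{>0}$ and $y=Y(w)$, the polyhedron $P_y$ is bounded and $\operatorname{supp}y\subseteq J_*$.
\item[(b)] $v(J_*)=v$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $z\in\ker A$ be conformal to $y=WA^\top p$. The sum $\sum_iz_iy_i/w_i=p^\top Az=0$ has nonnegative terms, so $z_iy_i=0$ for all $i$, and conformality gives $z=0$. So $P_y$ is the convex hull of its vertices, and $y\in P_y$ is a convex combination of basic solutions.

(b) Let $x$ be optimal for \eqref{eq:bp}. In $P_x$ write $x=\sum_j\lambda_jx^j+z$, a convex combination of vertices plus a recession direction. All terms are conformal to $x$, so $\|x\|_1=\sum_j\lambda_j\|x^j\|_1+\|z\|_1$, and some basic $x^j$ has $\|x^j\|_1\le v$.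
\end{proof}

\begin{proposition}\label{prop:full}
Assume that $J_*=[n]$. Then for almost every $w\in\mathbb R^n_{>0}$ the orbit with $y^1=Y(w)$ has $\operatorname{supp}y^k=[n]$ for all $k\ge1$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:ae} from Proposition~\ref{prop:full}]
If $J_*=\emptyset$, then the basic solution in the proof of Lemma~\ref{lem:J}(b) is $0$, so $b=0$; every start is admissible and gives the optimum $y^1=0$, and $\mathcal E=\emptyset$. Let $J_*\ne\emptyset$. The starts with a zero coordinate, which include the non-admissible ones, form a null set. Let $y^0$ have no zero coordinate. By Lemma~\ref{lem:J}(a), $y^1$ vanishes off $J_*$, so it also minimizes $\sum_{J_*}x_i^2/|y_i^0|$ among the solutions supported in $J_*$. Thus $y^1$ is the IRLS step of the system $A_{J_*}x=b$ with weights $|y^0_{J_*}|$, and the later steps are IRLS steps of this system too. Delete redundant rows. This preserves the solution set and the kernel, so the basic solutions of the reduced system are the restrictions of those of the original one, and Proposition~\ref{prop:full} applies to it. It gives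 a null set $\mathcal N\subseteq\mathbb R^{J_*}_{>0}$ such that $J_\infty=J_*$ whenever $|y^0_{J_*}|\notin\mathcal N$; then $y^0\notin\mathcal E$ by Theorem~\ref{thm:every} and Lemma~\ref{lem:J}(b). The starts with $|y^0_{J_*}|\in\mathcal N$ lie in the product of finitely many reflected copies of $\mathcal N$ with $\mathbb R^{[n]\setminus J_*}$, which is null.
\end{proof}

For the rest of this section assume $J_*=[n]$. Let $L=\{x:Ax=b\}$ and $d=\dim L$. If $d=0$, the single point of $L$ is the only basic solution, so it has full support, and it equals every $y^k$ with $k\ge1$. So let $d\ge1$, identify $L$ with $\mathbb R^d$ by affine coordinates, and call a subset of $L$ null if it has $d$-dimensional measure zero. We use four textbook facts.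
\begin{enumerate}
\item[(P)] The zero set of a nonzero polynomial on $\mathbb R^l$ is null.
\item[(S)] If $U\subseteq\mathbb R^l$ is open and $\phi:U\to\mathbb R^d$ is smooth with surjective derivative everywhere, then preimages of null sets are null. Indeed, in local smooth coordinates $\phi$ is a coordinate projection, Fubini's theorem applies, and countably many charts cover $U$.
\item[(Sa)] Sard's theorem: if $U\subseteq\mathbb R^d$ is open and $\phi:U\to\mathbb R^d$ is smooth, then $\phi(\{\det D\phi=0\})$ is null.
\item[(D)] Brouwer degree: for $Q\subseteq\mathbb R^d$ bounded and open, $h:\overline Q\to\mathbb R^d$ continuous and $x_0\notin h(\partial Q)$, there is an integer $\deg(h,Q,x_0)$. It equals $1$ for $h=\mathrm{id}$ and $x_0\in Q$; it is constant along a homotopy $h_t$ with $x_0\notin h_t(\partial Q)$ for all $t$; and if it is nonzero then $x_0\in h(Q)$.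
\end{enumerate}

\subsection{The first step}

The first step maps $\mathbb R^n_{>0}$ to the smaller space $L$. By Cramer's rule $Y(w)=WA^\top(AWA^\top)^{-1}b$ is rational with denominator $\det(AWA^\top)>0$. Let $Z=\{w\in\mathbb R^n_{>0}:Y_i(w)=0\text{ for some }i\}$.

\begin{lemma}\label{lem:first}
The set $Z$ is null, and $Y^{-1}(B)\setminus Z$ is null for every null set $B\subseteq L$.
\end{lemma}

\begin{proof}
By (P), for the first claim it suffices that no $Y_i$ vanishes identically; this is where $J_*=[n]$ is used. Let $x$ be basic with $x_i\neq0$ and $S=\operatorname{supp}x$. Take $w_S=|x_S|$ and all other weights equal to $t\downarrow0$. Comparing with $x$ gives $\sum_jY_j^2/w_j\le\|x\|_1$, so $Y_j^2\le w_j\|x\|_1$: the vector $Y$ stays bounded and $Y_j\to0$ off $S$. A limit point solves $A\bar x=b$ with support in $S$, so it equals $x$. Hence $Y_i\to x_i\neq0$.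

For the second claim we show that $DY(w)$ maps onto $\ker A$ at each point $w$ of the open set $\mathbb R^n_{>0}\setminus Z$, and apply (S). Write $Y(w)=Wu$ with $u=A^\top p$; no $u_i$ is zero. Given $z\in\ker A$, put $\zeta_i=z_i/u_i$. Then $A\operatorname{diag}(w+t\zeta)A^\top p=b+tAz=b$, so for small $t$ the weights $w+t\zeta$ have the same $p$, and $Y(w+t\zeta)=Y(w)+tz$. Thus $DY(w)\zeta=z$.
\end{proof}

\subsection{The later steps}

Let $F:L\to L$ be the IRLS step \eqref{eq:irls}, with the hard constraints; it is defined on all of $L$. A \emph{cell} is a nonempty set $Q=\{x\in L:\varepsilon_ix_i>0\text{ for all }i\}$ with $\varepsilon\in\{\pm1\}^n$. It is open in $L$, and its closure is $\overline Q=\{x\in L:\varepsilon_ix_i\ge0\text{ for all }i\}$, since the open segment from a point of this set to a point of $Q$ lies in $Q$. On $Q$ we have $F(x)=Y(\varepsilon_1x_1,\dots,\varepsilon_nx_n)$, a rational map with positive denominator. If $y=Y(w)$ has no zero entry and $Q$ is its cell, then $\overline Q=P_y$, so by Lemma~\ref{lem:J}(a)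
\begin{equation}\label{eq:bdd}
\text{every } Y(w)\text{ without zero entries lies in a bounded cell.}
\end{equation}
We must show that $F$ pulls null sets back to null sets, which requires that its Jacobian determinant does not vanish identically on a cell. Instead of computing the determinant we show that the image of a bounded cell is large. By \eqref{eq:bdd} only bounded cells matter. Boundedness cannot simply be dropped from the argument: in the system $x_1=1$, $x_2=x_3$, the map $F$ is constant on the cell $\{(1,t,t):t>0\}$.

\begin{lemma}\label{lem:cont}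
The map $F$ is continuous on $L$.
\end{lemma}

\begin{proof}
Let $a^j\to a$ in $L$, $x^j=F(a^j)$ and $S=\operatorname{supp}a$. Comparing $x^j$ with $a^j$ gives $(x_i^j)^2\le|a_i^j|\,\|a^j\|_1$ for all $i$, including those with $a_i^j=0$. So $x^j$ is bounded and $x_i^j\to0$ for $i\notin S$, and any limit point $\bar x$ lies in $L$ with support in $S$. Let $x'\in L$ have support in $S$. For large $j$ we have $S\subseteq\operatorname{supp}a^j$, so $x'$ competes with $x^j$, and $\sum_S(x^j_i)^2/|a_i^j|\le\sum_Sx_i'^2/|a_i^j|$. In the limit $\sum_S\bar x_i^2/|a_i|\le\sum_Sx_i'^2/|a_i|$. By uniqueness of the minimizer $\bar x=F(a)$.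
\end{proof}

\begin{lemma}\label{lem:cell}
Let $Q$ be a bounded cell. Then $F(Q)\supseteq Q$, and $Q\cap F^{-1}(B)$ is null for every null set $B\subseteq L$.
\end{lemma}

\begin{proof}
Let $x_0\in Q$ and $h_t(x)=(1-t)x+tF(x)$ for $x\in\overline Q$, $t\in[0,1]$; this is a continuous homotopy with values in $L$. If $x\in\partial Q=\overline Q\setminus Q$, then some $x_i=0$, so $F(x)_i=0$ by the hard constraint, and $h_t(x)_i=0\neq(x_0)_i$. By (D), $\deg(F,Q,x_0)=\deg(\mathrm{id},Q,x_0)=1$, so $x_0\in F(Q)$.

On $Q$ the Jacobian determinant of $F$ is a polynomial $\Pi$ divided by a positive function. If $\Pi$ vanished on $Q$, then $F(Q)$ would be null by (Sa), although it contains the open set $Q$. So $\Pi\ne0$, its zero set is null by (P), and (S) applies to $F$ on $Q\setminus\{\Pi=0\}$.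
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:full}]
Let $N_0=\{x\in L:x_i=0\text{ for some }i\}$. No coordinate vanishes identically on $L$, because $J_*=[n]$, so $N_0$ is a finite union of proper affine subsets of $L$ and is null. Let $N_{k+1}$ be the union of the sets $Q\cap F^{-1}(N_k)$ over the finitely many bounded cells $Q$. All $N_k$ are null by Lemma~\ref{lem:cell}, so
\begin{equation}\label{eq:N}
\mathcal N=Z\cup\bigcup_{k\ge0}\bigl(Y^{-1}(N_k)\setminus Z\bigr)
\end{equation}
is null by Lemma~\ref{lem:first}. Let $w\notin\mathcal N$. Then $y^1=Y(w)$ lies in no $N_k$, and it lies in a bounded cell by \eqref{eq:bdd}. Suppose that $y^j$ has these two properties. Then $y^{j+1}=F(y^j)$ lies in no $N_k$, since otherwise $y^j\in N_{k+1}$. In particular $y^{j+1}=Y(|y^j|)$ has no zero entry, so it lies in a bounded cell by \eqref{eq:bdd}. By induction no $y^j$, $j\ge1$, lies in $N_0$.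
\end{proof}

\section{The size of the exceptional set}\label{sec:size}

A subset of $\mathbb R^n$ is \emph{semialgebraic} if it is a finite union of pieces of the form $\{P_1=\dots=P_a=0,\ Q_1>0,\dots,Q_l>0\}$ with polynomials $P_i,Q_j$. The class is closed under finite unions, finite intersections and complements. The dimension of a semialgebraic set is the largest $e$ such that the set contains a semialgebraically homeomorphic copy of the cube $(0,1)^e$; in $\mathbb R^n$ it is at most $n-1$ exactly when the interior is empty.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]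
If $J_*=\emptyset$, then $\mathcal E=\emptyset$. Otherwise let $Y$, $F$, $Z$, $N_k$ and $d$ belong to the reduced system $A_{J_*}x=b$. By Section~\ref{sec:zeros}, $\mathcal E$ is contained in the union of the coordinate hyperplanes and the sets of starts without zero coordinates for which $|y^0_{J_*}|$ lies in one of the sets on the right of \eqref{eq:N}; for $d=0$ the hyperplanes suffice. All these sets are null.

They are also semialgebraic. If $\phi$ is a rational map whose denominator $D$ is positive on a semialgebraic set $U$, then for each polynomial $P$ and a suitable power, $D^lP(\phi)$ is a polynomial with the sign of $P(\phi)$ on $U$; so the preimage in $U$ of a semialgebraic set is semialgebraic. This applies to $F$ on a cell, to $Y$ on the positive orthant, and to $y\mapsto|y_{J_*}|$, which is linear on each open orthant of $\mathbb R^n$. Starting from $N_0$, we get that all $N_k$, $Z=Y^{-1}(N_0)$, $Y^{-1}(N_k)\setminus Z$ and their preimages in $\mathbb R^n$ are semialgebraic.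

A null semialgebraic set has empty interior, so its dimension is at most $n-1$. It is nowhere dense: in each nonempty piece some $P_i$ is a nonzero polynomial, since otherwise the piece would be open and not null, so the set lies in finitely many zero sets of nonzero polynomials, which are closed and null. Hence $\mathcal E$ is meager.

For the last claim take the problem of Section~\ref{sec:line}, with $n=3$. By \eqref{eq:hit}, $\mathcal E$ contains all $y^0$ without zero coordinates and with $|y_1^0|=9|y^0_3|$. This semialgebraic set consists of open parts of two planes and has dimension $2=n-1$.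
\end{proof}

Thus ``measure zero'' in Theorem~\ref{thm:ae} cannot be improved to a dimension below $n-1$, nor to ``empty'', even among starts without zero coordinates.

\begin{thebibliography}{1}
\bibitem{SV} Damian Straszak and Nisheeth K. Vishnoi, \emph{IRLS and Slime Mold: Equivalence and Convergence}, arXiv:1601.02712 (2016).
\end{thebibliography}
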